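# Splitting one spanning color into several: monochromatic $k$-connection of large graphs

## 1. Connectivity, monochromatic paths and the number $mc_k(G)$

All graphs are finite, simple and undirected. We write $n=|V(G)|$, and $e(G)$ for the number of edges of $G$. Two $u$–$v$ paths are *internally disjoint* if they are distinct and share no vertex except $u$ and $v$. The single edge $uv$ is a $u$–$v$ path without internal vertices, and it occurs at most once in a family of internally disjoint paths.

**Definition ($k$-connected).** A graph $G$ is $k$-connected if $|V(G)|\ge k+1$ and $G-U$ is connected for every $U\subset V(G)$ with $|U|\le k-1$.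

For example, a cycle $C_n$ is $2$-connected, because deleting one vertex leaves a path. It is not $3$-connected: for $n\ge4$ we can delete two nonadjacent vertices, and $C_3$ has too few vertices. The complete graph $K_{k+1}$ is $k$-connected.

In a $k$-connected graph every degree is at least $k$. If $v$ had at most $k-1$ neighbors, deleting them would leave $v$ and at least one other vertex, with $v$ isolated. Hence a $k$-connected graph on $n$ vertices has at least $\lceil kn/2\rceil$ edges. We also recall Menger's theorem: a graph on at least $k+1$ vertices is $k$-connected if and only if any two distinct vertices are joined by $k$ internally disjoint paths.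

**Definition (monochromatic path, valid coloring, $mc_k$).** In an edge-colored graph, a path is monochromatic if all its edges have the same color. Let $G$ be $k$-connected. We call an edge-coloring of $G$ valid if any two vertices are connected by $k$ internally disjoint monochromatic paths. The monochromatic $k$-connection number $mc_k(G)$ is the maximum number of colors in a valid coloring.

The $k$ paths for one pair need not have the same color as each other. A coloring with a single color is valid by Menger's theorem, so $mc_k(G)\ge1$. As an example, take $G=C_n$ and $k=2$. For an edge $g=uv$ the only two $u$–$v$ paths are $g$ and the path formed by the other $n-1$ edges, so the latter is monochromatic. Given two edges $e,f$, choose a third edge $g$. Then $e$ and $f$ both lie on the path avoiding $g$ and have the same color. So $mc_2(C_n)=1$.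

**Definition (minimum spanning $k$-connected subgraph).** A subgraph $H\subset G$ is a minimum spanning $k$-connected subgraph of $G$ if $H$ is $k$-connected, $V(H)=V(G)$, and $e(H)$ is minimum among such subgraphs.

For $G=K_n$, $n\ge3$ and $k=2$, such an $H$ is a Hamiltonian cycle. For $G=K_5$ and $k=3$ at least $\lceil 15/2\rceil=8$ edges are needed. The wheel consisting of a hub joined to all vertices of a $4$-cycle has $8$ edges and is $3$-connected: delete two rim vertices and the hub joins what is left; delete the hub and a rim vertex and a path is left. For $G=K_{2,3}$ and $k=2$, the three vertices of degree $2$ must keep both edges, so $H=G$ and $e(H)=6>5=\lceil 2\cdot5/2\rceil$.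

We may use the following facts. For all $n>k\ge2$ the bound $\lceil kn/2\rceil$ is attained by some $k$-connected graph on $n$ vertices (Harary); so in $K_n$ a minimum spanning $k$-connected subgraph has exactly $\lceil kn/2\rceil$ edges. Moreover, if $G$ is $k$-connected on $n>k\ge2$ vertices and $e(G)=\lceil kn/2\rceil$, then $mc_k(G)=1$. Finally, for any minimum spanning $k$-connected subgraph $H$ of a $k$-connected graph $G$,
$$mc_k(G)\ \ge\ e(G)-e(H)+1. \tag{1}$$
Indeed, give all edges of $H$ one color and every other edge its own distinct color. By Menger's theorem in $H$ the coloring is valid.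

## 2. The conjectured value and the correct value for large $n$

Is (1) the best one can do when $H$ is as sparse as its degrees allow? The following conjecture is from Qingqiong Cai, Shinya Fujita, Henry Liu, Boram Park, "Monochromatic $k$-connection of graphs", arXiv:2402.09254 (2024).

**Conjecture.** Let $n>k\ge2$. Let $G$ be a $k$-connected graph on $n$ vertices, and $H\subset G$ a minimum spanning $k$-connected subgraph. If $e(H)=\lceil\frac{kn}2\rceil$, then
$$mc_k(G)=e(G)-\Big\lceil\frac{kn}2\Big\rceil+1. \tag{2}$$

The conjecture is false. To say how false, put
$$R(k,n)=\begin{cases}\max\{1,\lfloor k/3\rfloor\}& n\text{ even},\\ \max\{1,\lfloor (k+1)/4\rfloor\}& n\text{ odd}.\end{cases} \tag{3}$$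
For instance $R(5,n)=1$ for all $n$; $R(6,n)$ is $2$ for even $n$ and $1$ for odd $n$; $R(7,n)=2$ for all $n$; and $R(9,n)$ is $3$ for even $n$ and $2$ for odd $n$.

**Theorem 1.** Let $k=a_1+\dots+a_r$ with all $a_i\ge3$. For all sufficiently large $n$,
$$mc_k(K_n)\ \ge\ \binom n2-\sum_{i=1}^r\Big\lceil \frac{a_in}{2}\Big\rceil+r . \tag{4}$$
In particular (with $6=3+3$), for all large even $n$, $mc_6(K_n)\ge e(K_n)-3n+2$, whereas the hypothesis of the conjecture holds and (2) predicts $e(K_n)-3n+1$. So the conjecture is false. For every $k\ge6$, the choice $(3,\dots,3,3+s)$ with $s=k-3\lfloor k/3\rfloor$ refutes it for all large even $n$, the error being at least $\lfloor k/3\rfloor-1$.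

**Theorem 2.** (a) If $G$ is $2$-connected on $n\ge3$ vertices, then $mc_2(G)\le e(G)-n+1$; so the conjecture holds for $k=2$. (b) For each $k\ge3$ there is $n_0(k)$ such that every $k$-connected $G$ on $n\ge n_0(k)$ vertices satisfies
$$mc_k(G)\le e(G)-\Big\lceil \frac{kn}2\Big\rceil+R(k,n). \tag{5}$$

**Corollary 3.** For $n$ large in terms of $k\ge 2$: $mc_k(K_n)=\binom n2-\lceil \frac{kn}2\rceil+R(k,n)$. Hence, for $n$ large in terms of $k$, the conjecture holds for all $G$ on $n$ vertices if $k\le5$, or if $k=6$ and $n$ is odd; in all other cases it fails for $G=K_n$.

The arguments below do not settle small $n$ for $3\le k\le6$, nor small odd or small even $n$ for larger $k$.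

## 3. The cost of a coloring, the graph $K_{k+1}$, and the case $k=2$

**Definition (trivial color, cost).** In an edge-coloring, a color (and its edge) is trivial if only one edge has it. Let the nontrivial color classes be $i=1,\dots,r$, where class $i$ has $e_i\ge2$ edges, vertex set $V_i$ of size $n_i$, and degrees $d_i(v)$ (with $d_i(v)=0$ if $v\notin V_i$). Put $D(v)=\sum_i d_i(v)$. The cost is
$$C=\sum_{i=1}^r(e_i-1),\qquad\text{so that}\qquad \#\text{colors}=e(G)-C. \tag{6}$$

The second formula holds because the number of colors is $(e(G)-\sum_i e_i)+r$. For example, color a Hamiltonian cycle of $K_4$ with one color and give the two other edges two further colors. This is valid for $k=2$, $D(v)=2$ for all $v$, $C=4-1=3$, and there are $6-3=3$ colors. In general the coloring behind (1) has $r=1$ and cost $e(H)-1$. Maximizing the number of colors means minimizing the cost, and the conjecture says that the minimum cost is $\lceil kn/2\rceil-1$.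

**Lemma 4.** Let $k\ge2$, let $G$ be $k$-connected, and consider a valid coloring. A path of a nontrivial color is called nontrivial.

(i) If $u\ne v$, there are at least $k-1$ internally disjoint nontrivial monochromatic $u$–$v$ paths, and at least $k$ if $uv$ is a nontrivial edge. Consequently
$$\sum_i\min(d_i(u),d_i(v))\ge k-1,\quad\text{and}\ \ge k\text{ if } uv\text{ is a nontrivial edge}. \tag{7}$$
(ii) For every vertex,
$$D(v)\ge k. \tag{8}$$
(iii) If $D(u)=k$ and $uw$ is a nontrivial edge, then
$$d_i(w)\ge d_i(u)\quad\text{for all } i. \tag{9}$$
(iv) If the coloring has the maximum number of colors, then every class is connected; in particular $n_i\ge3$ and $e_i\ge n_i-1$ for every nontrivial class.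

*Proof.* (i) A monochromatic $u$–$v$ path of trivial color has one edge, so it is the edge $uv$. Among $k$ internally disjoint monochromatic paths at most one is of this kind, and none if $uv$ is a nontrivial edge. Internally disjoint $u$–$v$ paths start with distinct edges at $u$ and end with distinct edges at $v$. So at most $\min(d_i(u),d_i(v))$ of them have color $i$.

(ii) As $k-1\ge1$, by (i) some nontrivial path starts at $v$, so $v$ has a nontrivial edge $vw$. The $k$ nontrivial $v$–$w$ paths start with $k$ distinct nontrivial edges at $v$.

(iii) By (7), $\sum_i\min(d_i(u),d_i(w))\ge k=\sum_id_i(u)$, so every minimum equals $d_i(u)$.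

(iv) A monochromatic path stays in one component of its class. If a class were disconnected, giving its components different colors would keep the coloring valid and use more colors. A connected class with at least two edges has at least three vertices. $\square$

**The graph $K_{k+1}$ by hand.** Here $e(G)=\frac{k(k+1)}2=\frac{kn}2$. Among $k$ internally disjoint $u$–$v$ paths at most one has no internal vertex, and only $k-1$ other vertices are available. So the other $k-1$ paths are exactly the paths $uwv$. In a valid coloring $uw$ and $wv$ therefore have the same color for all distinct $u,w,v$. All edges at a vertex have one color, hence all edges have one color, and $mc_k(K_{k+1})=1$, as (2) predicts.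

**Proof of Theorem 2(a).** Let $k=2$ and take a valid coloring with the maximum number of colors. We show $C\ge n-1$. By Lemma 4(i) every two vertices lie in a common nontrivial class.

**Step 1: a class with vertex set $V$.** This step handles the expected shape. Say $V_1=V$. If $e_1\ge n$, then $C\ge n-1$. Otherwise $e_1=n-1$ and class $1$ is a spanning tree. Let $uv$ be an edge of it. Class $1$ contains only one $u$–$v$ path, but there are two nontrivial ones. So there is another nontrivial class, and $C\ge(n-2)+1=n-1$.

**Step 2: no class has vertex set $V$.** This step distributes the cost over the vertices. Since $3\le n_i\le n-1$, we have $n\ge4$. Also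
$$C\ge\sum_i(n_i-2)=\sum_vs(v),\qquad s(v)=\sum_{i:\,v\in V_i}\Big(1-\frac2{n_i}\Big).$$
We show $s(v)>1-\frac2n$ for each $v$. The classes at $v$ cover $V$, so there are at least two of them. If there are at least three, each contributes at least $\frac13$ and $s(v)\ge1$. If there are exactly two, of sizes $x,y\ge3$, they share $v$ and cover $V$, so $x+y\ge n+1$.

For $n\ge5$, we decrease $x,y$, keeping both at least $3$, until $x+y=n+1\ge6$; this only increases $\frac2x+\frac2y$. By convexity the maximum over $x+y=n+1$, $x,y\ge3$, is at $\{x,y\}=\{3,n-2\}$. So
$$\frac2x+\frac2y\le\frac23+\frac2{n-2}<1+\frac2n,\qquad\text{because}\quad \frac2{n-2}-\frac2n=\frac4{n(n-2)}\le\frac4{15}<\frac13 .$$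
For $n=4$ we have $x=y=3$ and $\frac43<\frac32$. In both cases $s(v)=2-\frac2x-\frac2y>1-\frac2n$. Summing, $C>n-2$, so $C\ge n-1$.

By (6), $mc_2(G)\le e(G)-n+1$. Together with (1) this gives the conjecture for $k=2$. $\square$

## 4. Spanning classes of prescribed degrees, and where Menger's theorem stops

By (8), $\sum_ie_i\ge\lceil kn/2\rceil$, so always $C\ge\lceil kn/2\rceil-r$. To prove the conjecture one would like to show that more than one nontrivial class does not pay. To disprove it one wants $r\ge2$ nontrivial classes whose degrees add up to about $k$ at every vertex. So write $k=a_1+\dots+a_r$ and look for edge-disjoint spanning graphs $H_1,\dots,H_r$ with degrees about $a_i$ and $e(H_i)=\lceil a_in/2\rceil$. For even $n$ the cost would be $\frac{kn}2-r$.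

Small parts are useless. A connected spanning class with $a_i=1$ has at least $n-1$ edges, far more than $\frac n2$. A class with $a_i=2$ and $n$ edges would be a Hamiltonian cycle, and a path around a Hamiltonian cycle from a vertex to its neighbor blocks every other vertex; Section 9 makes this precise. So we take $a_i\ge3$, and the first case is $6=3+3$.

The first attempt is to let $H_1,H_2$ be edge-disjoint $3$-connected cubic graphs on $V(K_n)$. Menger's theorem gives three internally disjoint $u$–$v$ paths in $H_1$ and three in $H_2$. It says nothing about intersections between the first three and the last three, and this is a real problem. Let $U=H_1\cup H_2$ be $6$-regular. Suppose $x$ is a common $U$-neighbor of $u,v$ with $ux\in H_1$ and $xv\in H_2$. Six internally disjoint nontrivial $u$–$v$ paths would use every $U$-edge at $u$ and every $U$-edge at $v$. One of them would start with $ux$ in color $1$, another would end with $xv$ in color $2$, and both would pass through $x$. So six such paths do not exist.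

If $uv\in E(U)$, Lemma 4(i) demands six nontrivial paths. So such a triangle $u,x,v$ in $U$ makes the coloring invalid, and we must forbid short cycles. If $uv\notin E(U)$, the edge $uv$ of $K_n$ has a trivial color and is itself one of the required paths, so only five nontrivial paths are needed and one edge at each of $u$ and $v$ may remain unused. This saving makes the construction possible. It is also why there is no conflict with the fact that $mc_k(G)=1$ when $e(G)=\lceil kn/2\rceil$: the trivial edge $uv$ is needed for some pairs.

The second attempt is to take the $H_i$ to be expanders and connect a neighbor $x_t$ of $u$ to a neighbor $y_t$ of $v$ in $H_{i_t}$, one pair after another, deleting the vertices already used. In an expander two sets can be connected by a path of length $O(\log n)$ by growing both sets until each has more than $n/2$ vertices. The growth survives the deletion of a set $F$ only if the current set is larger than $F$ by a constant factor. Here $|F|$ is of order $\log n$, while we start from the single vertex $x_t$, all of whose neighbors may lie in $F$. At that point the attempt stops.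

The remedy is to give each $x_t$ and each $y_t$ a private tree of polylogarithmic size, the trees being pairwise disjoint, and to reserve the trees of the later pairs while the earlier pairs are connected. Such trees exist if $U$ looks locally like a tree, or nearly so. In $3$-regular expanders a branch still doubles at each step, and this is where $a_i\ge3$ is used.

## 5. Good systems

Fix $a_1,\dots,a_r\ge3$ with sum $k$. Logarithms are natural unless a base is shown. Let $B_U(w,s)$ be the ball of radius $s$ around $w$ in $U$, let $N_H(S)$ be the set of vertices having an $H$-neighbor in $S$, and let $N_U[u]=N_U(u)\cup\{u\}$. Put $\rho=\rho(n)=\lceil2\log_2\log n\rceil$, so $2^\rho\ge(\log n)^2$.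

**Definition (good system).** Edge-disjoint graphs $H_1,\dots,H_r$ on an $n$-set $V$, with union $U$, form a good system with constant $c'\in(0,1)$ if

* (G1) $d_{H_i}(v)\ge a_i$ for all $v,i$, and $e(H_i)=\lceil a_in/2\rceil$;
* (G2) $U$ has no cycle of length $\le12$;
* (G3) every ball $B_U(w,3\rho)$ induces a graph with at most one cycle;
* (G4) $|N_{H_i}(S)\setminus S|\ge c'|S|$ for all $i$ and all $S$ with $\log n\le|S|\le n/2$.

To see what the conditions say, take $(a_1,a_2)=(4,3)$. If $n$ is even, (G1) says that $H_1$ is $4$-regular and $H_2$ is cubic. If $n$ is odd, $H_1$ is $4$-regular and $e(H_2)=\frac{3n+1}2$, so $H_2$ has one vertex of degree $4$ and all others of degree $3$. Condition (G3) forbids two cycles near each other but allows an isolated one. A Hamiltonian cycle shows what (G4) excludes: an arc $S$ of it has only two outside neighbors.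

Theorem 1 follows from two statements.

**Lemma 5.** For fixed $c'$ and $n$ large, let $H_1,\dots,H_r$ be a good system on $V=V(K_n)$. Color $H_i$ with color $i$ and give all other edges of $K_n$ (the trivial edges) their own distinct colors. Then any two vertices are joined by $k$ internally disjoint monochromatic paths.

**Proposition 6.** There is a constant $c'\in(0,1)$ such that good systems with constant $c'$ exist for all sufficiently large $n$.

The coloring in Lemma 5 uses $\binom n2-\sum_i\lceil a_in/2\rceil+r$ colors, which is (4). Lemma 5 is proved in Section 6. Proposition 6 is proved in Section 7 for even $n$ and in Section 8 for odd $n$.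

## 6. From a good system to $k$ disjoint monochromatic paths

We begin with a counting lemma for trees.

**Lemma 7.** A rooted tree in which all vertices of depth less than $h$ have at least $2$ children, except at most $g$ of them, which have at least $1$ child, has at least $\max(1,2^{h-g})$ vertices at depth $h$.

*Proof.* Induction on $h$; for $h=0$ the root is one vertex. Let $h\ge1$. If the root is exceptional, pass to the subtree of a child: it satisfies the hypothesis with $h-1$ and $g-1$, which gives $\max(1,2^{h-g})$ vertices. Otherwise the subtrees of two children each satisfy it with $h-1$ and $g$. So there are at least $2\max(1,2^{h-1-g})\ge\max(1,2^{h-g})$ vertices. $\square$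

*Proof of Lemma 5.* Let $u\ne v$.

**Step 1: a local forest.** The purpose is a piece of $U$ around $u$ and $v$ that has no cycles and contains all $U$-edges at $u$ and at $v$.

If $d_U(u,v)\le2\rho$, let $\Phi=U[B_U(u,\rho)\cup B_U(v,\rho)]$. Every vertex of a shortest $u$–$v$ path is within $\rho$ of $u$ or of $v$, so $\Phi$ is connected. It lies in $B_U(u,3\rho)$. If $d_U(u,v)>2\rho$, let $\Phi$ be the disjoint union of $U[B_U(u,\rho)]$ and $U[B_U(v,\rho)]$; the balls are disjoint, and we ignore edges between them. In both cases $\Phi$ contains all $U$-edges at $u$ and $v$, and by (G3) each component of $\Phi$ has at most one cycle.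

Suppose a component has a cycle $\Gamma$. By (G2), $|\Gamma|\ge13$. We claim that $|V(\Gamma)\cap N_U[u]|\le3$. If $u\in\Gamma$, a third neighbor of $u$ on $\Gamma$ would give a chord and hence a second cycle, so only $u$ and its two neighbors along $\Gamma$ count. If $u\notin\Gamma$ but $\Gamma$ is in the component of $u$, two neighbors of $u$ on $\Gamma$ would give a second cycle, one through $u$. If $\Gamma$ is in the other component, the intersection is empty. The same holds for $v$. So at most $6$ vertices of $\Gamma$ lie in $N_U[u]\cup N_U[v]$. They meet at most $12$ of the at least $13$ edges of $\Gamma$, and some edge $f$ of $\Gamma$ has no endpoint in $N_U[u]\cup N_U[v]$.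

Delete one such edge $f$ from each component containing a cycle. The result $\Phi'$ is a forest. It contains all $U$-edges at $u$ and at $v$, and its components have the same vertex sets as those of $\Phi$.

If $u,v$ lie in the same tree of $\Phi'$, let $P$ be the $u$–$v$ path in $\Phi'$, let $x_0$ be the vertex after $u$ and $y_0$ the vertex before $v$ on it. Since $\Phi'$ is a forest containing all $U$-edges at $u$ and $v$, the only $U$-neighbor of $u$ on $P$ is $x_0$, and the only one of $v$ is $y_0$. If $P$ exists, then $\Phi'$ is a single tree: for $d_U(u,v)>2\rho$ the vertices $u,v$ are in different components.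

**Step 2: links.** Here we decide which edges at $u$ and $v$ the paths will use, so that first and last edges match in color. A *link* of class $i$ is a pair $(x,y)$ with $ux,vy\in E(H_i)$. We choose sets of neighbors as follows and pair them arbitrarily within each class.

1. *No $P$.* For each $l$ choose $a_l$ $H_l$-neighbors of $u$ and $a_l$ of $v$. This gives $k$ links.
2. *$P=uv$, of class $i$.* For $l\ne i$ proceed as in 1. In class $i$ choose $a_i-1$ neighbors of $u$ other than $v$ and $a_i-1$ neighbors of $v$ other than $u$. This gives $k-1$ links, plus the path $uv$.
3. *$P$ has length $\ge2$.* Then $uv\notin E(U)$, since $\Phi'$ is a forest containing all $U$-edges at $u$. So $uv$ is a trivial edge and itself a monochromatic path. Let $ux_0$ have class $i$ and $y_0v$ class $j$. For $l\ne i,j$ proceed as in 1. If $i=j$, choose in class $i$ exactly $a_i-1$ neighbors of $u$ other than $x_0$ and $a_i-1$ neighbors of $v$ other than $y_0$. If $i\ne j$, choose in class $i$ exactly $a_i$ neighbors of $u$ *including $x_0$* and $a_i$ neighbors of $v$ (none is $y_0$, since $vy_0$ has class $j$), and in class $j$ choose $a_j-1$ neighbors of $u$ (none is $x_0$,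 since $ux_0$ has class $i$) and $a_j-1$ neighbors of $v$ other than $y_0$. This gives $k-1$ links, plus the path $uv$.

All choices are possible by (G1). As an illustration, take $6=3+3$, degrees exactly $3$ in both classes, and $P=u\,x_0\,v$ with $ux_0$ of class $1$ and $x_0v$ of class $2$, so that $y_0=x_0$. In class $1$ we link all three class-$1$ neighbors of $u$, including $x_0$, to the three class-$1$ neighbors of $v$. In class $2$ we link two of the three class-$2$ neighbors of $u$ to the two class-$2$ neighbors of $v$ other than $x_0$. These are five links, and the trivial edge $uv$ is the sixth path.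

Call the chosen neighbors *roots*. All roots are off $P$, except that $x_0$ may be a root at $u$ in Case 3. The roots at $u$ are distinct because the $H_l$ are edge-disjoint, and likewise the roots at $v$. A root $x$ at $u$ that is off $P$ differs from every root at $v$. Otherwise $uxv$ would be a $u$–$v$ path in the forest $\Phi'$: if $P$ exists, it is a second one, and if not, $u,v$ would be in one tree after all. Finally, if $x_0$ is a root at $u$, it is not a root at $v$: the only $U$-neighbor of $v$ on $P$ is $y_0$, and $y_0$ is not a root at $v$. So all roots are distinct.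

It now suffices to find, for the $K\le k$ links $(x_t,y_t)$ of class $i_t$, pairwise disjoint paths $Q_t$ from $x_t$ to $y_t$ in $H_{i_t}-\{u,v\}$.

**Step 3: private trees, and why they are disjoint.** This step gives each root its own territory. For a root $x$ of class $i$ let $T^*(x)$ be the set of vertices $z$ such that the $\Phi'$-path from $x$ to $z$ exists, lies in $H_i$, avoids $u,v$ and (if $P$ exists) $V(P)\setminus\{x\}$, and has length at most $\rho-2$. With these paths $T^*(x)$ is a tree rooted at $x$.

Suppose $P$ exists. Each component of $\Phi'-V(P)$ is joined to $P$ by at most one edge, because $\Phi'$ is a forest. The component containing an off-$P$ root is joined to $P$ by the edge from that root to $u$ or to $v$, and by no other edge. So distinct off-$P$ roots lie in distinct components of $\Phi'-V(P)$, whose only edge to $P$ ends at $u$ or $v$. If $x_0$ is a root, $T^*(x_0)$ lies in $x_0$ together with components of $\Phi'-V(P)$ whose only edge to $P$ ends at $x_0\ne u,v$. So the sets $T^*(x)$ are pairwise disjoint.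

If $P$ does not exist, then $u$ and $v$ lie in different trees of $\Phi'$, and each root is joined to $u$ or to $v$ by an edge. Two roots in one component of $\Phi'-\{u,v\}$ would produce a cycle in $\Phi'$ or a connection from $u$ to $v$. So distinct roots lie in distinct components, and again the sets are disjoint.

**Step 4: each private tree is large.** We show $|T^*(x)|\ge2^{\rho-5}$ by Lemma 7 with $h=\rho-2$ and $g=3$.

Let $z\in T^*(x)$ have depth less than $\rho-2$. Its $U$-distance from $u$ (or from $v$, if $x$ is a root at $v$) is less than $\rho$, so all $U$-edges at $z$ are in $\Phi$. By (G1), $z$ has $H_i$-degree at least $a_i\ge3$. It has one predecessor: its parent, or, if $z=x$, the one of $u,v$ at which $x$ is a root.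

Suppose first that it is not the case that $z=x=x_0\in P$. We claim that $z$ has no $\Phi'$-neighbor in $V(P)\cup\{u,v\}$ other than possibly its predecessor. If $P$ exists and $x$ is off $P$, the component of $z$ in $\Phi'-V(P)$ has only one edge to $P$, the one from $x$ to its predecessor. If $x=x_0$ and $z\ne x_0$, the only edge from the component of $z$ to $P$ ends at $x_0$, and if $z$ is on that edge then $x_0$ is the parent of $z$. If $P$ does not exist, the component of $z$ in $\Phi'-\{u,v\}$ has only one edge to $\{u,v\}$, again the one at $x$.

So every $H_i$-neighbor $z'$ of $z$ other than the predecessor is a child of $z$, unless the edge $zz'$ is a deleted edge: the $\Phi'$-path from $x$ to $z$ extended by $zz'$ is the $\Phi'$-path from $x$ to $z'$ and satisfies all requirements. Hence $z$ has at least $2$ children, except in the following cases.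

* If $z$ is an endpoint of a deleted edge, it has at least $1$ child. The tree lies in one component of $\Phi$, from which at most one edge was deleted, so there are at most two such $z$. None of them is $x$, since $x\in N_U(u)\cup N_U(v)$.
* If $z=x=x_0\in P$, it has at most two $\Phi'$-neighbors on $P$, because $\Phi'$ is a forest, and no deleted edge. So it has at least $3-2=1$ child.

So at most $3$ vertices are exceptional, each with at least one child. By Lemma 7, $|T^*(x)|\ge2^{\rho-2-3}=2^{\rho-5}$.

**Step 5: connecting the links one after another.** Let
$$J=\Big\lceil\frac{\log n}{\log(1+c'/2)}\Big\rceil+1,$$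
let $C_1=C_1(c')$ be such that $2\rho+2J+1\le C_1\log n$ for large $n$, and let $\Lambda$ be an integer with $\Lambda\ge1+8/c'$ and $\Lambda\ge4(kC_1+2)/c'$. Put
$$L_t=\Lambda^{K+1-t}\lceil\log n\rceil\qquad(1\le t\le K).$$
For large $n$, $L_t\le\Lambda^k\lceil\log n\rceil\le(\log n)^2/32\le2^{\rho-5}$. For $x\in\{x_t,y_t\}$ let $T(x)$ consist of the first $L_t$ vertices of $T^*(x)$ in breadth-first order from $x$. Each vertex of $T(x)$ is joined to $x$ inside $T(x)$ by an $H_{i_t}$-path of length at most $\rho$. The earlier links get the larger trees: an early link has many reserved vertices to avoid, and the sizes are chosen so that its own tree dominates them.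

We construct $Q_1,Q_2,\dots$ in turn, where $Q_t$ is an $x_t$–$y_t$ path in $H_{i_t}-F_t$ with at most $C_1\log n$ vertices, and
$$F_t=\{u,v\}\cup\bigcup_{s<t}V(Q_s)\cup\bigcup_{s>t}\big(T(x_s)\cup T(y_s)\big). \tag{10}$$
The set $T(x_t)\cup T(y_t)$ is disjoint from $F_t$: it avoids $u,v$; the trees are pairwise disjoint; and for $s<t$ the path $Q_s$ avoids $F_s\supseteq T(x_t)\cup T(y_t)$. Moreover $\sum_{s>t}L_s\le L_t\sum_{j\ge1}\Lambda^{-j}=\frac{L_t}{\Lambda-1}$, so
$$|F_t|\le2+kC_1\log n+\frac{2L_t}{\Lambda-1}\le\frac{c'}4L_t+\frac{c'}4L_t=\frac{c'}2L_t. \tag{11}$$
For the first summand we used $\frac{c'}4L_t\ge\frac{c'}4\Lambda\lceil\log n\rceil\ge(kC_1+2)\log n$ and $\log n\ge1$; for the second, $\Lambda-1\ge8/c'$.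

Let $S_0=T(x_t)$ and $S_{j+1}=S_j\cup(N_{H_{i_t}}(S_j)\setminus F_t)$. We have $|S_j|\ge L_t\ge\log n$. While $|S_j|\le n/2$, (G4) and (11) give
$$|S_{j+1}|\ge|S_j|+c'|S_j|-|F_t|\ge\Big(1+\frac{c'}2\Big)|S_j|.$$
As $(1+\frac{c'}2)^J>n$, we get $|S_j|>n/2$ for some $j\le J$. All vertices of this $S_j$ are joined to $x_t$ in $H_{i_t}-F_t$ by paths of length at most $\rho+J$. The same works from $y_t$. The two sets have more than $n/2$ vertices each, so they intersect. This gives an $x_t$–$y_t$ path $Q_t$ in $H_{i_t}-F_t$ with at most $2\rho+2J+1\le C_1\log n$ vertices.

**Step 6: assembly.** We collect the paths. The $Q_t$ are pairwise disjoint and avoid $u,v$, because $Q_t$ avoids $F_t$. So the paths $u\,x_tQ_ty_t\,v$ of color $i_t$, together with the path $uv$ in Cases 2 and 3, are $k$ internally disjoint monochromatic $u$–$v$ paths. $\square$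

## 7. Random perfect matchings: good systems of even order

Let $N$ be even, and let $M_1,\dots,M_k$ be independent uniformly random perfect matchings of $K_N$. Let $H_1$ be the union of the first $a_1$ of them, $H_2$ of the next $a_2$, and so on. Let $U=\bigcup_lM_l$ as a simple graph, so $U$ has maximum degree at most $k$. Put $m=\lceil(\log\log N)^2\rceil$. "Whp" means with probability tending to $1$ as $N\to\infty$. We use $\binom Nt\le(eN/t)^t$ and the fact that $x\mapsto(eN/x)^x$ is increasing on $(0,N]$; the derivative of $x(1+\log N-\log x)$ is $\log N-\log x\ge0$.

A *labeled edge* is a pair $(e,l)$ of an edge of $K_N$ and a label $1\le l\le k$; it is *present* if $e\in M_l$. The probability that $q$ given distinct labeled edges are all present is at most $(N-2q)^{-q}$ (for $N>2q$), and it is $(1+o(1))N^{-q}$ for fixed $q$ if edges of equal label are disjoint. Indeed, it is $0$ if two edges of equal label meet. Otherwise, by revealing partners one edge at a time, it is a product of $q$ factors $\frac1{N-1-2j}$ with $1+2j\le2q-1$.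

**Step 1 (U1): short cycles.** We show that with probability bounded away from $0$ the $M_l$ are edge-disjoint and $U$ has no cycle of length $\le12$.

A labeled cycle of length $j\ge3$ is a $j$-cycle of $K_N$ with labels on its edges such that adjacent edges have different labels. A labeled cycle of length $2$ is a pair of vertices with two different labels, regarded as two parallel labeled edges. Let $X_0$ be the number of labeled cycles of length $2,\dots,12$ all of whose labeled edges are present. If $X_0=0$, the event in question holds: a common edge of two matchings is a present labeled $2$-cycle, and along a cycle of $U$ adjacent edges come from different matchings.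

The number of possible labeled $j$-cycles is $(1+o(1))c_jN^j$ with a constant $c_j$. Let $\lambda=\sum_{j=2}^{12}c_j$. For fixed $q$ consider the factorial moment $E[(X_0)_q]$. It is the sum, over ordered $q$-tuples of distinct labeled cycles, of the probability that all of them are present. Tuples of pairwise vertex-disjoint cycles contribute $\lambda^q+o(1)$.

For any other tuple, the union of its labeled edges is a labeled multigraph in which all degrees are at least $2$. So each component has at least as many edges as vertices, with equality only for a cycle. If all components were cycles, each cycle of the tuple would be a whole component. The distinct cycles would then be vertex-disjoint, contrary to assumption. So the union has more edges than vertices. There are boundedly many types of such unions, and those with $s$ vertices contribute $O(N^s\cdot N^{-(s+1)})=O(1/N)$. Hence $E[(X_0)_q]\to\lambda^q$ for every fixed $q$.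

By the Bonferroni inequalities, $P(X_0=0)$ lies between consecutive partial sums of $\sum_q(-1)^qE[(X_0)_q]/q!$. Letting $N\to\infty$ with a fixed number of terms, and then increasing that number, gives $P(X_0=0)\to e^{-\lambda}>0$.

**Step 2 (U2): no two cycles close together.** We show that whp no connected subgraph of $U$ with at most $m$ vertices has more edges than vertices.

Such a subgraph gives an $s$-set with $s\le m$ and $s+1$ distinct pairs inside it that belong to $U$. The expected number of such configurations is at most
$$\sum_{s\le m}N^s\,s^{2(s+1)}\,k^{s+1}\,(N-2s-2)^{-(s+1)}=N^{-1+o(1)},$$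
where $k^{s+1}$ counts the labels. Here $N^s(N-2s-2)^{-(s+1)}=(1+o(1))N^{-1}$, and the other factors are $N^{o(1)}$ because $m\log m=o(\log N)$.

**Step 3 (U3): expansion.** We show that there is an absolute $c\in(0,\frac14]$ such that whp $|N_{H_i}(S)\setminus S|\ge c|S|$ for all $i$ and all $S$ with $1\le|S|\le N/2$.

Each $H_i$ contains three of the matchings, so it suffices to treat the union of three matchings. If the inequality fails for $S$, $|S|=s$, put $t=\lfloor cs\rfloor$. Fewer than $cs$ vertices lie in the outer neighborhood of $S$, hence at most $t$. So there is a set $T$ disjoint from $S$ with $|T|=t$ such that in each of the three matchings all partners of vertices of $S$ lie in $S\cup T$.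

Fix $S,T$ and consider one matching. Reveal the partners of not yet matched vertices of $S$ one at a time. Each reveal matches at most two vertices of $S$, so there are at least $h=\lceil s/2\rceil$ reveals. After $j$ successful reveals, $2j$ vertices of $S\cup T$ are matched, and the next partner is uniform among $N-1-2j$ vertices, of which $s+t-1-2j\ge0$ are allowed. So the probability for one matching is
$$p\le\prod_{j=0}^{h-1}\frac{s+t-1-2j}{N-1-2j}, \tag{12}$$
and for the three independent matchings it is $p^3$. We bound $\binom Ns\binom Ntp^3$ and sum over $s$.

*Small $s$.* Each factor in (12) is at most $\frac{s+t}N\le\frac{(1+c)s}N<1$, so $p^3\le((1+c)s/N)^{3s/2}$. By monotonicity $\binom Nt\le(eN/(cs))^{cs}$ (trivially if $t=0$). Hence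
$$\binom Ns\binom Ntp^3\le\Big[e^{1+c}c^{-c}(1+c)^{3/2}(s/N)^{1/2-c}\Big]^s\le\big[8(s/N)^{1/4}\big]^s,$$
since $c\le\frac14$, $c^{-c}\le e^{1/e}$ and $e^{5/4}\cdot e^{1/e}\cdot(5/4)^{3/2}<8$. Let $\delta=16^{-4}$. For $s\le\delta N$ the last bracket is at most $\frac12$. For $s\le\log^2N$ it is at most $8(\log^2N/N)^{1/4}\to0$, so these $s$ contribute $o(1)$ in total. For $\log^2N<s\le\delta N$ the sum is at most $\sum_{s>\log^2N}2^{-s}\to0$.

*Large $s$, $\delta N<s\le N/2$.* Let $\mu\in\{s+t,s+t+1\}$ be even. As $\mu\ge s$ is even, $\mu/2\ge h$. Since $\frac{a-1}{b-1}\le\frac ab$ for $a\le b$, $b>1$,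
$$p\le\prod_{j<h}\frac{\mu-2j}{N-2j}=\binom{\mu/2}h\Big/\binom{N/2}h .$$
Put $d=\frac\mu2-h$. Then $d\le\frac{s+t+1}2-\frac s2=\frac{t+1}2\le cN$ for large $N$, so $\binom{\mu/2}h=\binom{\mu/2}d\le\binom Nd\le(e/c)^{cN}$ by monotonicity. Likewise $\binom Nt\le(e/c)^{cN}$.

Next we bound $\binom Ns$ by $\binom{N/2}h$. By Vandermonde's identity $\binom Ns=\sum_a\binom{N/2}a\binom{N/2}{s-a}$. The ratio $\binom{N/2}{a+1}/\binom{N/2}a=\frac{N/2-a}{a+1}$ decreases in $a$, so a product $\binom{N/2}a\binom{N/2}b$ with $a+b=s$ is largest when $|a-b|\le1$. Thus
$$\binom Ns\le(s+1)\binom{N/2}{\lfloor s/2\rfloor}\binom{N/2}{\lceil s/2\rceil}\le(s+1)\binom{N/2}h^2 .$$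
The last inequality is an equality for even $s$; for $s=2a+1$ it says $\binom{N/2}a\le\binom{N/2}{a+1}$, which holds as $2a+1\le N/2$. Therefore $\binom{N/2}h^{-3}\le(s+1)^{3/2}\binom Ns^{-3/2}$. Using $\binom Ns\ge(N/s)^s\ge2^{\delta N}$,
$$\binom Ns\binom Ntp^3\le(e/c)^{4cN}(N+1)^{3/2}\binom Ns^{-1/2}\le(e/c)^{4cN}(N+1)^{3/2}2^{-\delta N/2}.$$
Choose $c\in(0,\frac14]$ so small that $4c\log(e/c)<\frac\delta4\log2$; this is possible since $c\log(e/c)\to0$ as $c\to0$. Then the bound is at most $(N+1)^{3/2}2^{-\delta N/4}$, and its sum over at most $N$ values of $s$ tends to $0$. This proves (U3).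

**Step 4 (U4): most balls are trees.** We show that whp all but at most $\sqrt N$ vertices $w$ are such that $U[B_U(w,m)]$ is a tree. This is needed only for odd order.

The expected number of cycles of $U$ of length $j$ is at most $N^jk^j(N-2j)^{-j}\le(2k)^j$ for $N\ge4j$. So the expected number of cycles with length in $[3,2m+1]$ is at most $(2m+1)(2k)^{2m+1}=N^{o(1)}$. If $U[B_U(w,m)]$ is not a tree, a breadth-first tree from $w$ and one non-tree edge give a cycle of length at most $2m+1$ within distance $m$ of $w$. Each cycle accounts for at most $(2m+1)(k+1)^{m+1}=N^{o(1)}$ vertices $w$. So the expected number of exceptional $w$ is $N^{o(1)}$, and Markov's inequality applies.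

**Step 5: good systems for even $n$.** We combine the properties. The event (U1) has probability bounded away from $0$ and (U2)–(U4) hold whp. So for large even $N$ there is an outcome satisfying (U1)–(U4). The matchings are edge-disjoint, so each $H_i$ is $a_i$-regular and the $H_i$ are edge-disjoint. Thus, with $n=N$, (G1) and (G2) hold, and (U3) gives (G4) with $c'=c/2$.

For (G3), suppose the graph induced on $B_U(w,3\rho)$ had two cycles. Then a breadth-first tree from $w$ in it would have two non-tree edges. These two edges and the tree paths from their four ends to $w$, each of length at most $3\rho$, form a connected subgraph with $s\le12\rho+1$ vertices and $(s-1)+2=s+1$ edges. For large $N$, $12\rho+1\le m$, so this contradicts (U2). Hence good systems exist for all large even $n$. With Lemma 5 this already disproves the conjecture.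

## 8. Inserting one vertex: good systems of odd order

For odd $n$ there are no perfect matchings, so we start from order $N=n-1$ and insert a vertex $z$ into a few edges. These edges are chosen far apart and in places where $U$ is a tree, so that (G2) and (G3) survive.

**Step 1: the construction.** Take $H_1,\dots,H_r$ of order $N$ satisfying (U1)–(U4), with $N$ so large that $12\rho+1\le m$, where $\rho=\rho(n)$. We select $\sum_i\lceil a_i/2\rceil\le k$ edges. Choose successively vertices $p_1,p_2,\dots$, one for each edge to be selected, such that $U[B_U(p_a,m)]$ is a tree and $d_U(p_a,p_b)>2m+4$ for $b<a$. This is possible, as at each step at most $\sqrt N+k(k+1)^{2m+4}=\sqrt N+N^{o(1)}<N$ vertices are excluded. Let $f_a=p_aq_a$ be an edge at $p_a$ of prescribed class, so that $\lceil a_i/2\rceil$ of the selected edges are in $H_i$. By the distance condition all the vertices $p_a,q_a$ are distinct. Let $F$ be the set of all $f_a$. Add a new vertex $z$ and replace each $f_a$ by $zp_a,zq_a$ in the same class. This gives edge-disjoint graphs $H_i'$ with union $U'$ on $n$ vertices.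

**Step 2: (G1).** We check degrees and edge numbers. The degrees of the old vertices are unchanged, and $d_{H_i'}(z)=2\lceil a_i/2\rceil\ge a_i$. As $\frac{a_iN}2$ is an integer, $e(H_i')=\frac{a_iN}2+\lceil\frac{a_i}2\rceil=\lceil\frac{a_in}2\rceil$.

**Step 3: (G2).** We check that no short cycle arises. A cycle avoiding $z$ is a cycle of $U$. A cycle through $z$ uses a path in $U-F$ joining an endpoint of some $f_a$ to a different vertex that is an endpoint of some $f_b$. If $a\ne b$, the path has length greater than $2m+4-2=2m+2\ge12$ for large $N$. If $a=b$, the path joins $p_a$ to $q_a$ and together with $f_a$ forms a cycle of $U$; the cycle through $z$ is longer than this by one edge. In all cases the length exceeds $12$.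

**Step 4: (G3).** We check that cycles stay far apart. If (G3) fails, there is, as in Section 7, a connected $Z\subset U'$ with at most $12\rho+1$ vertices and more edges than vertices. If $z\notin Z$, then $Z\subset U$ contradicts (U2). So $z\in Z$. Each component $Q$ of $Z-z$ contains a neighbor of $z$, that is, an endpoint of some $f_a$. Being a connected subgraph of $U-F$ with at most $12\rho$ vertices, $Q$ lies in $B_U(p_a,12\rho+1)\subset B_U(p_a,m)$. That ball induces a tree, in which $f_a$ separates $p_a$ from $q_a$. As $Q$ does not use $f_a$, it is a tree containing at most one of $p_a,q_a$. It contains no endpoint of another $f_b$, since such endpoints have distance greater than $2m+3$ from $p_a$. So each component of $Z-z$ is a tree joined to $z$ by exactly one edge. Then $Z$ is a tree, a contradiction.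

**Step 5: (G4).** We check expansion. Let $\log n\le|S|\le n/2$ and $S_0=S\setminus\{z\}$. As $n$ is odd, $|S_0|\le\frac{n-1}2=\frac N2$. A vertex of $N_{H_i}(S_0)\setminus S_0$ is not in $S$, and it is lost in passing to $H_i'$ only if all its $H_i$-edges to $S_0$ are in $F$; each $f_a$ accounts for at most one such vertex. So by (U3), for large $n$,
$$|N_{H_i'}(S)\setminus S|\ge c(|S|-1)-k\ge\frac c2|S| .$$

So good systems with constant $c'=c/2$ exist for all large $n$. This proves Proposition 6, and with Lemma 5 the bound (4). The remaining statements of Theorem 1 follow: for $k\ge6$ and even $n$ the parts $(3,\dots,3,3+s)$ with $s=k-3\lfloor k/3\rfloor\in\{0,1,2\}$ number $\lfloor k/3\rfloor\ge2$ and satisfy $\sum_i\lceil a_in/2\rceil=\frac{kn}2$, so (4) exceeds (2) by at least $\lfloor k/3\rfloor-1$. $\blacksquare$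

## 9. The upper bound when few vertices have degree above $k$

From here on $k\ge3$, $G$ is $k$-connected on $n$ vertices, and we consider a valid coloring with the maximum number of colors. Lemma 4 applies, and all classes are connected. Write $R=R(k,n)$. By (6), Theorem 2(b) says that $C\ge\lceil\frac{kn}2\rceil-R$ for $n\ge n_0(k)$.

**Definition (excess vertices).** Put $A=\{v:D(v)=k\}$ and $X=V\setminus A=\{v:D(v)\ge k+1\}$, using (8). The vertices in $X$ are called excess vertices.

For example, in $K_5$ with $k=3$ and the $8$-edge wheel as the only nontrivial class, the rim vertices have $D=3$ and the hub has $D=4$. So $X$ consists of the hub, and $C=7=\lceil\frac{15}2\rceil-1$.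

**Proposition 8.** If $|X|\le k-2$, then $C\ge\lceil\frac{kn}2\rceil-R$ (for any $n>k$).

**Step 1: all vertices have the same degree pattern.** The purpose is to show that the classes are spanning with prescribed minimum degrees. Since $n>k$, $A\ne\emptyset$. For distinct $u,v\in A$, one of the $k-1$ internally disjoint nontrivial paths of Lemma 4(i) avoids $X$, as $|X|\le k-2$. So the graph of nontrivial edges induced on $A$ is connected. By (9), applied in both directions along its edges, there are numbers $\alpha_i$ with $d_i(v)=\alpha_i$ for all $v\in A$, and $\sum_i\alpha_i=k$. Each $x\in X$ has at least $k+1$ distinct neighbors along nontrivial edges, at most $k-3$ of them in $X$, hence one in $A$. By (9), $d_i(x)\ge\alpha_i$ for all $i$. Therefore each class with $\alpha_i\ge1$ is spanning, and $e_i\ge\lceil\alpha_in/2\rceil$.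

If only one class has $\alpha_i\ge1$, then $\alpha_i=k$ and $C\ge\lceil\frac{kn}2\rceil-1\ge\lceil\frac{kn}2\rceil-R$. From now on at least two classes have $\alpha_i\ge1$.

**Step 2: the cost of each class.** We bound $e_i-1$ from below according to $\alpha_i$.

* $\alpha_i=1$: class $i$ is connected and spanning, so $e_i-1\ge n-2$.
* $\alpha_i=2$: we claim $e_i-1\ge n$. All degrees in class $i$ are at least $2$, so $e_i\ge n$. Suppose $e_i=n$. Then class $i$ is $2$-regular, connected and spanning, that is, a Hamiltonian cycle. Take $u\in A$ and a neighbor $v$ of $u$ on the cycle. The $k$ nontrivial $u$–$v$ paths of Lemma 4(i) use all $k$ nontrivial edges at $u$. So one of them starts with the other cycle edge at $u$; it goes around the cycle and contains all vertices. Another one starts with an edge of a different class with $\alpha_j\ge1$; its other end is not $v$, because $uv$ has color $i$. So that end is an internal vertex of both paths, a contradiction.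
* $\alpha_i\ge3$: $e_i-1\ge\lceil\alpha_in/2\rceil-1$.

Let $\theta$ be the number of classes with $\alpha_i=1$, $\gamma$ the number with $\alpha_i\ge3$, and $o$ the number of those $\gamma$ classes with $\alpha_i$ odd. Writing $n-2=\frac n2+(\frac n2-2)$ and using $\sum\alpha_i=k$, we get
$$C\ge\frac{kn}2+\theta\Big(\frac n2-2\Big)-\gamma+\epsilon,\qquad\epsilon=\begin{cases}0&n\text{ even},\\ o/2&n\text{ odd},\end{cases} \tag{13}$$
and $\frac n2-2\ge0$ since $n\ge k+1\ge4$.

**Step 3: counting classes.** It remains to bound $\gamma-\epsilon$. If $n$ is even, $3\gamma\le k$, so $C\ge\frac{kn}2-\lfloor\frac k3\rfloor\ge\frac{kn}2-R$.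

Let $n$ be odd. Even values $\alpha_i\ge3$ are at least $4$, so $4(\gamma-o)+3o\le k$. This gives $\gamma-\frac o2\le\frac{k-o}4$ and $C\ge\frac{kn}2-\frac{k-o}4$.

* If $k$ is even, $\frac{kn}2$ and $C$ are integers, so $C\ge\frac{kn}2-\lfloor\frac k4\rfloor\ge\frac{kn}2-R$.
* If $k$ is odd and $o\ge1$, then $\frac{kn}2=\lceil\frac{kn}2\rceil-\frac12$ and $C\ge\lceil\frac{kn}2\rceil-\frac12-\frac{k-1}4=\lceil\frac{kn}2\rceil-\frac{k+1}4$. By integrality $C\ge\lceil\frac{kn}2\rceil-\lfloor\frac{k+1}4\rfloor\ge\lceil\frac{kn}2\rceil-R$.
* If $k$ is odd and $o=0$, then $\sum\alpha_i=k$ is odd while all $\alpha_i\ne1$ are even, so $\theta\ge1$ and $4\gamma\le k-1$. By (13), $C\ge\frac{kn}2+\frac n2-2-\gamma$. For $k=3$ we have $\gamma=0$ and $n\ge5$. For $k\ge5$, $\frac n2-2-\gamma\ge\frac{k+1}2-2-\frac{k-1}4=\frac{k-5}4\ge0$. So $C\ge\frac{kn}2$, hence $C\ge\lceil\frac{kn}2\rceil$.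

This proves Proposition 8. $\square$

The proof used that the nontrivial edges connect $A$ without passing through $X$. With $|X|\ge k-1$ this is no longer available, and classes need not be spanning. The compensation is that each excess vertex costs something extra. The next section makes this quantitative.

## 10. The upper bound when many vertices have degree above $k$

**Proposition 9.** If $|X|\ge k-1$ and $n$ is large in terms of $k$, then $C\ge\lceil\frac{kn}2\rceil-R$.

Suppose that $C<\lceil\frac{kn}2\rceil-R$. As $R\ge1$, in particular $C<\frac{kn}2$.

**Definition (big and small classes).** A nontrivial class is big if $n_i\ge\frac n{4k}$ and small otherwise. Let $b$ be the number of big classes, and $D_{big}(v)$ the number of edges of big classes at $v$. Put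
$$F(v)=\tfrac12D_{big}(v)+\sum_{j\text{ small},\,v\in V_j}\frac{e_j-1}{n_j}. \tag{14}$$

For example, a small class that is a path with two edges contributes $\frac{2-1}3=\frac13$ to $F$ at each of its three vertices.

**Step 1: cost as a sum over vertices.** We relate $F$ to $C$ and bound $b$. Summing (14), big classes contribute $e_i$ and small ones $e_j-1$, so
$$C=\sum_vF(v)-b. \tag{15}$$
For $n\ge16k$ a big class has $n_i-2\ge\frac n{4k}-2\ge\frac n{8k}$. So $b\cdot\frac n{8k}\le\sum_{big}(n_i-2)\le C<\frac{kn}2$, whence $b<4k^2$.

**Step 2: every vertex pays $\frac k2$, and excess vertices pay more.** We prove the following.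

**Claim 1.** $F(v)\ge\frac k2$ for all $v$, and $F(v)\ge\frac k2+\eta_k$ for $v\in X$, where $\eta_k=\min\{\frac13,\frac{k-2}{2(k+2)}\}>0$.

*Proof.* Each small class at $v$ contributes $\frac{e_j-1}{n_j}\ge\frac{n_j-2}{n_j}\ge\frac13$. Let $h$ be the number of small classes at $v$. If $h\ge\frac{3k+2}2$, then $F(v)\ge\frac h3\ge\frac k2+\frac13$. Otherwise $h<\frac{3k+2}2\le2k$, and the small classes at $v$ contain fewer than $\frac n2$ vertices other than $v$. So some $w\ne v$ shares no small class with $v$. The $k-1$ nontrivial $v$–$w$ paths of Lemma 4(i) then lie in big classes and start with distinct edges, so $D_{big}(v)\ge k-1$.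

If $D_{big}(v)\ge k+1$, then $F(v)-\frac k2\ge\frac12$. If $D_{big}(v)=k$, then $F(v)-\frac k2\ge0$; if in addition $v\in X$, then $v$ has an edge of a small class, $h\ge1$, and $F(v)-\frac k2\ge\frac13$.

Let $D_{big}(v)=k-1$. For each of the $k-1$ neighbors $w$ of $v$ along big edges, $vw$ is a nontrivial edge, so there are $k$ nontrivial $v$–$w$ paths. At most $k-1$ of them start with a big edge. So some small class $j$ contains $v$ and $w$, and $w$ is not a neighbor of $v$ in class $j$, since $vw$ belongs to a big class. Put $y_j=n_j-1-d_j(v)\ge0$, the number of vertices of $V_j$ other than $v$ and its class-$j$ neighbors. Then $\sum_jy_j\ge k-1$, the sum being over the small classes at $v$. As $d_j(v)\ge1$, $n_j\ge y_j+2$. So class $j$ contributes at least $1-\frac2{n_j}\ge\varphi(y_j)$, where $\varphi(y)=\frac y{y+2}$. The function $\varphi$ is increasing and concave on $[0,\infty)$ with $\varphi(0)=0$, hence subadditive. So the total contribution of small classes is at least $\varphi(k-1)=\frac{k-1}{k+1}\ge\frac12$, and $F(v)\ge\frac{k-1}2+\frac12=\frac k2$.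

If moreover $v\in X$, then $v$ has at least two edges of small classes. We bound the excess $F(v)-\frac k2$, which is the contribution of the small classes minus $\frac12$.

* If $h=1$: $d_j(v)\ge2$ and $y_j\ge k-1$, so $n_j\ge k+2$. The contribution is at least $\frac k{k+2}$, and the excess is at least $\frac k{k+2}-\frac12=\frac{k-2}{2(k+2)}$.
* If $h\ge2$ and some $y_j=0$: that class contributes at least $\frac13$ and the others at least $\varphi(k-1)\ge\frac12$, so the excess is at least $\frac13$.
* If $h\ge2$ and all $y_j\ge1$: let $y$ be one of the $y_j$ and $y'$ the sum of the others. By subadditivity the contribution is at least $\varphi(y)+\varphi(y')$ with $y,y'\ge1$ and $y+y'\ge k-1\ge2$. By monotonicity we may decrease to $y+y'=k-1$, and by concavity the minimum is at an end of the range. So the contribution is at least $\varphi(1)+\varphi(k-2)=\frac13+1-\frac2k=\frac43-\frac2k$. The excess is at least $\frac56-\frac2k$, which is $\frac16\ge\frac1{10}=\eta_3$ for $k=3$ and at least $\frac13$ for $k\ge4$. $\square$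

**Step 3: the excess vertices and their big degrees are bounded.** We need this to find vertices unaffected by $X$. By Claim 1 and (15),
$$\eta_k|X|\le\sum_v\Big(F(v)-\frac k2\Big)=C+b-\frac{kn}2<b<4k^2,$$
so $|X|<4k^2/\eta_k$. All summands are nonnegative, so for $x\in X$ also $F(x)-\frac k2<4k^2$. As $F(x)\ge\frac12D_{big}(x)$, we get $D_{big}(x)<k+8k^2$.

**Step 4: few big classes.** In (15) each big class is a possible saving of $1$, so we bound their number sharply.

**Claim 2.** For $n$ large, $b\le\frac k2$.

*Proof.* Let $Y\subset A$ be the set of vertices of $A$ having a neighbor in $X$ along a big edge. By Step 3, $|Y|\le|X|(k+8k^2)$ is bounded in terms of $k$, and so is $|X|$. Since $|V_i|\ge\frac n{4k}$ for big $i$, for $n$ large $A\setminus Y\ne\emptyset$ and $(A\cap V_i)\setminus Y\ne\emptyset$ for each big $i$.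

If $v\in(A\cap V_i)\setminus Y$ with $i$ big, then $d_i(v)\ge2$. Otherwise $d_i(v)=1$, and the class-$i$ neighbor $u$ of $v$ is in $A$ because $v\notin Y$. By (9) in both directions $d_i(u)=d_i(v)=1$. Then class $i$, being connected, is the single edge $uv$, a contradiction.

Now fix $w\in A\setminus Y$. We show $d_i(w)\ge2$ for each big $i$. Choose $v\in(A\cap V_i)\setminus Y$. If $v=w$, we are done. Otherwise, by (7), $\sum_j\min(d_j(v),d_j(w))\ge k-1=D(v)-1$, so $\min(d_i(v),d_i(w))\ge d_i(v)-1\ge1$. So $w\in V_i$, and $w\in(A\cap V_i)\setminus Y$ gives $d_i(w)\ge2$. Hence $2b\le D(w)=k$. $\square$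

**Step 5: the numerical conclusion.** We compare what excess vertices pay with what big classes save. By (15), Claims 1 and 2, and $|X|\ge k-1$,
$$C\ge\frac{kn}2+(k-1)\eta_k-\Big\lfloor\frac k2\Big\rfloor=\frac{kn}2-\beta_k,\qquad\beta_k=\Big\lfloor\frac k2\Big\rfloor-(k-1)\eta_k. \tag{16}$$
Let $R'=\max\{1,\lfloor\frac{k+1}4\rfloor\}$. Since $\frac{k+1}4\le\frac k3$ for $k\ge3$, we have $R'\le R$ for both parities of $n$. The number $C$ is an integer, $\frac{kn}2$ is an integer for even $k$, and $\frac{kn}2\ge\lceil\frac{kn}2\rceil-\frac12$ always. So (16) implies $C>\lceil\frac{kn}2\rceil-R'-1$, that is, $C\ge\lceil\frac{kn}2\rceil-R'$, as soon as $\beta_k<R'+1$ for $k$ even, or $\beta_k<R'+\frac12$ for $k$ odd. For $k\le9$ we have $\eta_k=\frac{k-2}{2(k+2)}$ and the following values.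

| $k$ | 3 | 4 | 5 | 6 | 7 | 8 | 9 |
|---|---|---|---|---|---|---|---|
| $(k-1)\eta_k$ | $\frac15$ | $\frac12$ | $\frac67$ | $\frac54$ | $\frac53$ | $\frac{21}{10}$ | $\frac{28}{11}$ |
| $\beta_k$ | $\frac45$ | $\frac32$ | $\frac87$ | $\frac74$ | $\frac43$ | $\frac{19}{10}$ | $\frac{16}{11}$ |
| $R'$ | 1 | 1 | 1 | 1 | 2 | 2 | 2 |

In each column the required inequality holds. For $k\ge10$, $\eta_k=\frac13$ and
$$\beta_k\le\frac k2-\frac{k-1}3=\frac{k+2}6\le\frac{k-2}4\le\Big\lfloor\frac{k+1}4\Big\rfloor=R',$$
where the second inequality is equivalent to $k\ge10$. So in all cases $C\ge\lceil\frac{kn}2\rceil-R'\ge\lceil\frac{kn}2\rceil-R$, contradicting the assumption. This proves Proposition 9. All conditions "$n$ large" depended only on $k$, so Propositions 8 and 9 together give Theorem 2(b). $\blacksquare$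

## 11. The exact value of $mc_k(K_n)$ for large $n$

*Proof of Corollary 3.* The upper bound $mc_k(K_n)\le\binom n2-\lceil\frac{kn}2\rceil+R(k,n)$ is Theorem 2; for $k=2$ note that $R(2,n)=1$.

For the lower bound, suppose first that $R(k,n)=1$. Then the bound is (1) for $G=K_n$, where $e(H)=\lceil\frac{kn}2\rceil$. Now let $R(k,n)\ge2$. We choose parts for Theorem 1, with $r=R(k,n)$ of them and such that rounding loses nothing.

If $n$ is even, take $(3,\dots,3,3+s)$ with $s=k-3\lfloor k/3\rfloor$. There are $\lfloor k/3\rfloor=R(k,n)$ parts, and $\sum_i\lceil a_in/2\rceil=\frac{kn}2$.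

If $n$ is odd, put $q=\lfloor\frac{k+1}4\rfloor=R(k,n)\ge2$, and write $4^j$ for $j$ parts equal to $4$. Take the $q$ parts
$$(4^{q-1},3),\quad(4^q),\quad(4^{q-1},5),\quad(4^{q-1},6)\qquad\text{for}\quad k=4q-1,\ 4q,\ 4q+1,\ 4q+2$$
respectively. At most one part is odd, so at most one of the numbers $a_in/2$ is not an integer, and $\sum_i\lceil a_in/2\rceil=\lceil\frac{kn}2\rceil$. In both cases (4) gives $mc_k(K_n)\ge\binom n2-\lceil\frac{kn}2\rceil+R(k,n)$.

Finally, $R(k,n)=1$ exactly when $k\le5$, or $k=6$ and $n$ is odd: for even $n$ the condition is $\lfloor k/3\rfloor\le1$, that is, $k\le5$, and for odd $n$ it is $\lfloor\frac{k+1}4\rfloor\le1$, that is, $k\le6$. In these cases let $G$ on $n$ vertices satisfy the hypothesis of the conjecture. Then Theorem 2 bounds $mc_k(G)$ from above by $e(G)-\lceil\frac{kn}2\rceil+1$, and (1) bounds it from below by the same number. In all other cases $R(k,n)\ge2$. The graph $K_n$ satisfies the hypothesis of the conjecture, and $mc_k(K_n)$ exceeds the value in (2) by $R(k,n)-1\ge1$. $\blacksquare$
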